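# Lengths of Frobenius powers: vanishing up to half the dimension

## 1. The formula $\ell_R(R/I^{[q]})=\beta_d\,q^d$ as a first guess

Let $p$ be a prime and write $q=p^n$. For an ideal $I$ of a ring $R$ of characteristic $p$, $I^{[q]}$ is the ideal generated by $\{a^q:a\in I\}$. Since $(\sum r_ia_i)^q=\sum r_i^qa_i^q$, it is generated by the $q$-th powers of any set of generators of $I$. Length is written $\ell_R(\cdot)$, always with the ring as a subscript.

The setting is as follows. $(R,\mathfrak m)$ is a $d$-dimensional Cohen–Macaulay local ring of characteristic $p$ with perfect residue field, $d>0$, and $I$ is an $\mathfrak m$-primary ideal with $\operatorname{pd}_RR/I<\infty$. How does $\ell_R(R/I^{[p^n]})$ depend on $n$?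

Taking $q$-th powers in a $d$-dimensional space should multiply volumes by $q^d$. So the first guess is $\ell_R(R/I^{[q]})=\ell_R(R/I)\,q^d$, or at least a constant times $q^d$. Let us test it.

*Regular rings.* If $R$ is regular, the Frobenius map is flat. The module $R/I$ has a filtration with $\ell_R(R/I)$ quotients, all isomorphic to $R/\mathfrak m$. Pulling back along the flat map $r\mapsto r^q$, we filter $R/I^{[q]}$ by $\ell_R(R/I)$ copies of $R/\mathfrak m^{[q]}=R/(x_1^q,\dots,x_d^q)$, where $x_1,\dots,x_d$ generate $\mathfrak m$. This ring has length $q^d$. The guess holds.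

*Parameter ideals.* Let $I=(a_1,\dots,a_d)$ be generated by a system of parameters. It is a regular sequence, and so are all sequences of powers. The exact sequences
$$0\to R/(a_1^{s-1},a_2^{s_2},\dots,a_d^{s_d})\xrightarrow{a_1}R/(a_1^{s},a_2^{s_2},\dots,a_d^{s_d})\to R/(a_1,a_2^{s_2},\dots,a_d^{s_d})\to0$$
and their analogs for the other variables filter $R/(a_1^q,\dots,a_d^q)$ by $q^d$ copies of $R/I$. The guess holds.

*Dimension one.* If $d=1$, the Auslander–Buchsbaum formula gives $\operatorname{pd}R/I=\operatorname{depth}R-\operatorname{depth}R/I=1$, so $I$ is a free module. Two elements $a,b$ of $R$ satisfy $b\cdot a-a\cdot b=0$, so the rank of $I$ is at most one, and $I=(a)$ with $a$ a parameter. The guess holds by the previous case.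

What is true in general? Under the hypotheses above the length is a polynomial in $p^n$: there are rational numbers $\beta_0,\dots,\beta_d$ with
$$\ell_R(R/I^{[p^n]})=\sum_{i=0}^d\beta_i\,p^{in}\qquad(n>0).\tag{1}$$
(We shall reprove this.) C.-Y. Jean Chan and Kazuhiko Kurano, in "The cone spanned by maximal Cohen-Macaulay modules and an application", arXiv:1211.4016 (2012), state the conjecture that $\beta_i=0$ if $i\le d/2$. It is true, and the bound $d/2$ is the right one.

**Theorem A.** Let $R$ be a $d$-dimensional Cohen–Macaulay local ring of characteristic $p$ with perfect residue field, $d>0$, and let $I$ be an $\mathfrak m$-primary ideal with $\operatorname{pd}_RR/I<\infty$. Then in (1) $\beta_i=0$ for all $i\le d/2$.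

**Theorem D.** Let $k$ be a perfect field of characteristic $p$ and let $d/2<i<d$. For each sign $\varepsilon=\pm1$ there are a $d$-dimensional Cohen–Macaulay local ring $R$ with residue field $k$ and an $\mathfrak m$-primary ideal $I$ with $\operatorname{pd}R/I<\infty$ such that $\ell_R(R/I^{[p^n]})=\beta_dp^{dn}+\beta_ip^{in}$ for all $n\ge0$, with $\beta_i\ne0$ of sign $\varepsilon$.

So the first guess is right for $d\le2$, where $i\le d/2$ or $i=d$ for every $i$, except that $i=1$, $d=1$ is the top term. It fails for some ring in each dimension $d\ge3$, by Theorem D with $i=d-1$.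

## 2. Small complexes and the Frobenius operator on $G_0(R)$

Lengths of $R/I^{[q]}$ are Euler characteristics of Frobenius pullbacks of a resolution. This section sets up those Euler characteristics and reduces Theorem A to a statement that does not mention Frobenius.

**Definition.** Let $(R,\mathfrak m)$ be a Noetherian local ring. A *small complex* is a bounded complex $F$ of finitely generated free $R$-modules such that all $\ell_R(H_j(F))$ are finite.

The Koszul complex $K(a)$ on a system of parameters $a$ is small, and so is the minimal free resolution of $R/I$ in Theorem A. The complex $0\to R\xrightarrow{x}R\to0$ over $R=k[[x,y]]$ is not: its homology $k[[y]]$ has infinite length.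

We write $F_j=R^{f_j}$. If $P\ne\mathfrak m$ is prime, then $F_P$ is a bounded exact complex of free modules, so it splits and is contractible. Hence $F_P\otimes N_P$ is exact for every finitely generated $N$, and
$$\chi_F(N)=\sum_j(-1)^j\ell_R(H_j(F\otimes_RN))$$
is defined. We use the following properties.

1. $\chi_F$ is additive on short exact sequences in $N$, since $F$ is free and the long exact homology sequence applies. So $\chi_F$ is defined on the Grothendieck group $G_0(R)$ of finitely generated modules, and on $G_0(R)_{\mathbb Q}=G_0(R)\otimes\mathbb Q$.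
2. If $R\to\bar R$ is surjective, then $F\otimes\bar R$ is small over $\bar R$ (use the previous remark with $N=\bar R$), and $\chi_F(N)=\chi_{F\otimes\bar R}(N)$ for every $\bar R$-module $N$.
3. For every $a\in\mathfrak m$ some power of $a$ is null-homotopic on $F$. Indeed $\operatorname{Hom}_R(F,F)_P=\operatorname{Hom}_{R_P}(F_P,F_P)$ is exact for $P\ne\mathfrak m$, so $H_0(\operatorname{Hom}_R(F,F))$ has finite length, and a power of $a$ kills the class of the identity.
4. If $\dim R>0$ and $k=R/\mathfrak m$, then $\chi_F(k)=0$. Indeed $\chi_F(k)=\sum_j(-1)^jf_j$, and this is $0$ because $F_P$ is exact for a prime $P\neq\mathfrak m$.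
5. If $a$ is a system of parameters of $R$ with $d=\dim R$ elements and $\dim N<d$, then $\chi_{K(a)}(N)=0$ (Serre).

A Noetherian local ring is *equidimensional of dimension $d$* if $\dim R/\mathfrak q=d$ for every minimal prime $\mathfrak q$. For instance $K[[x,y,z]]/(xy,xz)$ is not equidimensional: its minimal primes $(x)$ and $(y,z)$ give dimensions $2$ and $1$. Completions of Cohen–Macaulay local rings are Cohen–Macaulay, hence equidimensional.

**Theorem B.** Let $R$ be a Noetherian local ring containing a field (of any characteristic) such that $\hat R$ is equidimensional of dimension $d>0$ (for example $R$ Cohen–Macaulay of dimension $d>0$). Let $F$ be a small complex and $N$ a finitely generated module with $\dim N\le d/2$. Then $\chi_F(N)=0$.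

For $\dim N=0$ this is property 4. For Frobenius, let $\varphi$ be the Frobenius map. For an $R$-module $M$, $\varphi_*M$ is the group $M$ on which $r$ acts as $r^p$. The *Frobenius pullback* $F^{(n)}$ of $F$ is the base change of $F$ along $r\mapsto r^{p^n}$: raise all matrix entries to the power $p^n$. For example $K(a_1,\dots,a_d)^{(n)}=K(a_1^{p^n},\dots,a_d^{p^n})$. Base change preserves contractibility, so $F^{(n)}$ is contractible off $\mathfrak m$, that is, small.

**Theorem C.** Let $R$ be as in Theorem B, of characteristic $p$ with perfect residue field, let $M$ be finitely generated and $F$ small. Then there are $\beta_i\in\mathbb Q$ with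
$$\chi_{F^{(n)}}(M)=\sum_{d/2<i\le\dim M}\beta_i\,p^{in}\qquad\text{for all }n\ge0.$$

We now prove that Theorem B implies Theorem C and that Theorem C implies Theorem A.

**Step 1: moving Frobenius from the complex to the module.** Passing to $\hat R$, $\hat M$, $F\otimes\hat R$ changes neither the numbers $\chi_{F^{(n)}}(M)$ nor $\dim M$. So let $R$ be complete. It has a perfect coefficient field $K$ and is a quotient of some $K[[x_1,\dots,x_n]]$. As $K$ is perfect, $K[[x]]$ is finite free over $K[[x_1^p,\dots,x_n^p]]=K[[x]]^p$. Hence $R$ is *$F$-finite*: $\varphi_*$ takes finitely generated modules to finitely generated modules. The functor $\varphi_*$ is exact. It preserves dimension, because $r$ kills $\varphi_*M$ exactly when $r^p$ kills $M$. It preserves length, because $\varphi_*K\cong K$ for a perfect field. In $F_j\otimes\varphi_*^nM=\varphi^n_*(M^{f_j})$ a matrix entry $r$ acts as $r^{p^n}$, so $F\otimes_R\varphi_*^nM=\varphi_*^n(F^{(n)}\otimes_RM)$ and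
$$\chi_{F^{(n)}}(M)=\chi_F(\varphi_*^nM).\tag{2}$$

**Step 2: $\varphi_*$ is triangular for the dimension filtration.** Let $\mathcal F_j\subset G_0(R)_{\mathbb Q}$ be spanned by the classes of modules of dimension $\le j$. By prime filtrations it is spanned by the $[R/P]$ with $\dim R/P\le j$. Let $\dim R/P=j$. Then $R/P$ is finite over some $A=K[[y_1,\dots,y_j]]\subset R/P$. Put $\kappa=\operatorname{Frac}(R/P)$ and $L=\operatorname{Frac}A$. From
$$[\kappa:L][L:L^p]=[\kappa:L^p]=[\kappa:\kappa^p][\kappa^p:L^p]$$
and $[\kappa^p:L^p]=[\kappa:L]<\infty$ we get $[\kappa:\kappa^p]=[L:L^p]$, and this is $p^j$ because $A^p=K[[y_1^p,\dots,y_j^p]]$. So $\varphi_*(R/P)$ is an $R/P$-module of rank $p^j$, and a module of rank $\rho$ over the domain $R/P$ has class $\rho[R/P]$ modulo $\mathcal F_{j-1}$. Hence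
$$(\varphi_*-p^j)\mathcal F_j\subset\mathcal F_{j-1},\qquad\prod_{j=0}^d(\varphi_*-p^j)=0\ \text{ on }G_0(R)_{\mathbb Q}.$$

**Step 3: eigenspaces.** The numbers $p^0,\dots,p^d$ are distinct, so $G_0(R)_{\mathbb Q}=\bigoplus_{j=0}^dV_j$ with $V_j=\ker(\varphi_*-p^j)$. We need two inclusions. First, $V_j\subset\mathcal F_j$: on $G_0(R)_{\mathbb Q}/\mathcal F_j$ the operator $\prod_{l=j+1}^d(\varphi_*-p^l)$ is $0$ by Step 2, while it multiplies the image of $v\in V_j$ by the nonzero scalar $\prod_{l=j+1}^d(p^j-p^l)$; so that image is $0$. Second, $\mathcal F_j\subset\bigoplus_{l\le j}V_l$, because $\prod_{l\le j}(\varphi_*-p^l)$ kills $\mathcal F_j$.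

**Step 4: Theorem C.** By the second inclusion $[M]=\sum_{j\le\dim M}v_j$ with $v_j\in V_j$. By (2),
$$\chi_{F^{(n)}}(M)=\sum_{j\le\dim M}p^{jn}\chi_F(v_j).\tag{3}$$
For $j\le d/2$ we have $v_j\in\mathcal F_j$ by the first inclusion, and Theorem B gives $\chi_F(v_j)=0$. This proves Theorem C with $\beta_j=\chi_F(v_j)$.

**Step 5: Theorem A.** Let $F$ be the minimal free resolution of $R/I$. Its length is $d$ by Auslander–Buchsbaum. We use the acyclicity lemma of Peskine–Szpiro: a complex $0\to L_s\to\dots\to L_0\to0$ of finitely generated modules with $\operatorname{depth}L_j\ge j$, whose homology $H_j$ for each $j>0$ is $0$ or of depth $0$, has $H_j=0$ for all $j>0$. The complex $F^{(n)}$ has length $d=\operatorname{depth}R$ and finite length homology, so it is acyclic in positive degrees, and $H_0(F^{(n)})=R/I^{[p^n]}$. So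
$$\ell_R(R/I^{[p^n]})=\chi_{F^{(n)}}(R)\qquad\text{for all }n\ge0.$$
A polynomial is determined by its values at the infinitely many points $p^n$, $n>0$, so Theorem C with $M=R$ gives $\beta_i=0$ for $i\le d/2$. $\blacksquare$

Everything now rests on Theorem B. Note that $\beta_0=0$ already follows from property 4, by hand.

## 3. Cones over smooth varieties: hard Lefschetz and the number $d/2$

Where could $d/2$ come from? We compute Theorem B for a cone. This section is not used in the proof.

Let $k$ be algebraically closed and $Y\subset\mathbb P^r$ smooth, irreducible, of dimension $d-1\ge1$. Let $C$ be its homogeneous coordinate ring, $R$ the local ring of $\operatorname{Spec}C$ at the vertex, and $N$ the localized homogeneous coordinate ring of an integral subvariety $W\subset Y$ of dimension $i-1$. So $\dim R=d$, $\dim N=i$, and $i\geq 1$. Let $F$ be small over $R$. *Claim: if $i\le d/2$, then $\chi_F(N)=0$.*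

Let $q:Z=\operatorname{Spec}_Y\bigoplus_{n\ge0}\mathcal O_Y(n)\to Y$ be the total space of $\mathcal O_Y(-1)$, with zero section $\iota:Y\to Z$, and let $\pi:Z\to\operatorname{Spec}C$ be the blow-up of the vertex. It is proper, contracts $\iota(Y)$ to the vertex and is an isomorphism elsewhere. The ideal of the zero section is $\bigoplus_{n\ge1}\mathcal O_Y(n)\cong q^*\mathcal O_Y(1)$. So for a vector bundle $V$ on $Y$ there is a resolution $0\to q^*V(1)\to q^*V\to\iota_*V\to0$, and in $K_0(Y)$
$$\iota^*\iota_*\alpha=\alpha\,(1-[\mathcal O(1)]).\tag{4}$$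

Spread $F$ out to a complex of free modules on a neighborhood of the vertex, exact off the vertex, and replace $\operatorname{Spec}C$ and $Z$ by this neighborhood and its preimage. The complex $\pi^*F$ is exact off $\iota(Y)$. Its homology sheaves have filtrations with quotients that are sheaves on $Y$, so its class is $\iota_*\alpha$ for some $\alpha\in K_0(Y)$. On the other hand $\iota^*\pi^*F$ is a complex of trivial bundles of ranks $f_j$, whose class is $\sum_j(-1)^jf_j=0$. With (4), $\alpha(1-[\mathcal O(1)])=0$. If $h$ is the hyperplane class, then $\mathrm{ch}(\alpha)(1-e^h)=0$ in $\bigoplus_j H^{2j}(Y,\mathbb Q_\ell(j))$ for a prime $\ell\ne\operatorname{char}k$. Since $1-e^h$ is $h$ times a unit,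
$$h\cdot\mathrm{ch}_j(\alpha)=0\quad\text{for all }j.$$
By the hard Lefschetz theorem $h^{d-1-2j}$ is injective on $H^{2j}(Y)$ for $2j\le d-1$. So $h$ is injective there if $d-1-2j\ge1$, and
$$\mathrm{ch}_j(\alpha)=0\quad\text{for }2j\le d-2.$$

Next, $R^b\pi_*(q^*\mathcal O_W)$ corresponds to $\bigoplus_{n\ge0}H^b(W,\mathcal O(n))$. For $b>0$ this is finite-dimensional; for $b=0$ it contains the coordinate ring of $W$ with finite-dimensional cokernel. Modules of finite length have $\chi_F=0$ by property 4. With the projection formula and Riemann–Roch,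
$$\chi_F(N)=\chi(Z,\pi^*F\otimes^Lq^*\mathcal O_W)=\chi(Y,\alpha\otimes^L\mathcal O_W)=\int_Y\mathrm{ch}(\alpha)\,\mathrm{ch}(\mathcal O_W)\,\mathrm{td}(Y).$$
As $\mathrm{ch}(\mathcal O_W)$ starts in codimension $d-i$, only $\mathrm{ch}_j(\alpha)$ with $j\le i-1$ contribute. If $i\le d/2$, then $2j\le d-2$ and these vanish. So $\chi_F(N)=0$.

Thus $d/2$ is the range of hard Lefschetz, and one should expect nonzero values just beyond it; Section 6 finds them. A general singularity has no polarized exceptional divisor. We need a substitute for the injectivity of $h$.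

## 4. Vanishing for local rings of varieties

**Proposition 1.** Let $k$ be algebraically closed, $X$ an integral $k$-variety of dimension $d>0$, $x\in X$ a closed point, $R=\mathcal O_{X,x}$, $F$ a small complex over $R$, and $N$ finitely generated with $2\dim N\le d$. Then $\chi_F(N)=0$.

### 4.1 A complex of bundles and an alteration

**Step 1: globalizing $F$.** We want a complex of vector bundles on a projective variety. Shrink $X$ to an affine neighborhood of $x$ and take a projective closure; so $X$ is projective. The complex $F$ extends to a complex $\tilde F$ of free modules on an open neighborhood $j:U\hookrightarrow X$ of $x$, exact off $x$. Consider $Rj_*\tilde F$. Its restriction to $U$ is $\tilde F$. Its restriction to $X\setminus x$ is the direct image of $\tilde F|_{U\setminus x}$, which is acyclic, so it is $0$. Since $U$ and $X\setminus x$ cover $X$, $Rj_*\tilde F$ is a perfect complex. As $X$ is projective, it is quasi-isomorphic to a bounded complex $\mathcal E$ of vector bundles (Thomason–Trobaugh, 2.3.1). Then $\mathcal E$ is exact off $x$, and $\mathcal E_x$ is homotopy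 equivalent to $F$.

**Step 2: a smooth variety over $X$.** An *alteration* is a proper surjective generically finite morphism of integral schemes; the normalization of a cuspidal curve is an example. By de Jong (*Smoothness, semi-stability and alterations*, Thm 4.1) there is a surjective generically finite morphism $\pi:Z\to X$ with $Z$ integral, smooth, projective, $\dim Z=d$.

**Step 3: Chern characters.** Fix a prime $\ell\ne\operatorname{char}k$. Chern classes of vector bundles in $H^{2j}(-,\mathbb Q_\ell(j))$ exist on any scheme over $\mathbb Z[1/\ell]$, are functorial and satisfy the Whitney formula. So $\mathrm{ch}_j(\mathcal E):=\sum_n(-1)^n\mathrm{ch}_j(\mathcal E^n)$ is functorial, and it vanishes if $\mathcal E$ is an exact bounded complex of bundles.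

**Claim.** $\mathrm{ch}_j(\pi^*\mathcal E)=0$ in $H^{2j}(Z,\overline{\mathbb Q}_\ell(j))$ whenever $0\le2j\le d$.

The first idea for proving the Claim is to use supports. The complex $\pi^*\mathcal E$ is exact off $\pi^{-1}(x)$, so $\mathrm{ch}_j(\pi^*\mathcal E)$ comes from $H^{2j}_{\pi^{-1}(x)}(Z)$; does such a class die in $H^{2j}(Z)$ for small $j$? No. Let $\pi:Z\to X=\mathbb P^2$ be the blow-up of a point $x$, with exceptional curve $D$. Here $d=2$, and with $j=1$ we have $2j\le d$. The class $[D]\in H^2(Z)$ vanishes off $\pi^{-1}(x)$, but it is not $0$, because $D\cdot D=-1$. So support on the fiber is not enough. What $[D]$ lacks is that it is not the pullback of a class on $X$ supported at $x$. This extra information, together with the structure of $R\pi_*\overline{\mathbb Q}_\ell$, will prove the Claim in 4.4.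

### 4.2 The Claim implies Proposition 1

**Step 4: comparing with smooth varieties of dimension $i$.** By filtering $N$ we may take $N=R/P$, and we use induction on $i=\dim R/P\le d/2$. Let $Y\subset X$ be the closure of the point $P$; so $\dim Y=i$ and $x\in Y$. Since $\pi$ is surjective, its fiber over the generic point of $Y$ is nonempty. Let $Y'\subset Z$ be the closure of a closed point of this fiber. The residue field of that point is finite over $k(Y)$, so $Y'$ is integral of dimension $i$, and $\pi(Y')=Y$ as $\pi$ is proper. Let $Y''\to Y'$ be an alteration with $Y''$ smooth projective integral of dimension $i$. Let $f:Y''\to Z$ be the resulting map and $g=\pi f:Y''\to X$.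

By Hirzebruch–Riemann–Roch on $Y''$ and the Claim,
$$\sum_n(-1)^n\chi(Y'',g^*\mathcal E^n)=\sum_{j\le i}\int_{Y''}f^*\mathrm{ch}_j(\pi^*\mathcal E)\,\mathrm{td}_{i-j}(Y'')=0,$$
because only $j\le i\le d/2$ occur. This is where the hypothesis $\dim N\le d/2$ enters.

**Step 5: the same number in terms of $\chi_F$.** By the projection formula the left side equals
$$\sum_b(-1)^b\sum_n(-1)^n\chi(X,\mathcal E^n\otimes R^bg_*\mathcal O_{Y''}).$$
Off $x$ the complex $\mathcal E$ is exact, hence locally split, so the complex $\mathcal E\otimes R^bg_*\mathcal O_{Y''}$ has coherent cohomology supported at $x$. The residue field at $x$ is $k$, so the inner sum is the alternating sum of the lengths of this cohomology, which is $\chi_F((R^bg_*\mathcal O_{Y''})_x)$ since $\mathcal E_x$ is homotopy equivalent to $F$. The sheaves $R^bg_*\mathcal O_{Y''}$ are coherent $\mathcal O_Y$-modules. As $g:Y''\to Y$ is finite over a dense open subset of $Y$, they have rank $e=[k(Y''):k(Y)]\ge1$ for $b=0$ and rank $0$ for $b>0$. Hence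
$$0=e\,\chi_F(R/P)+\bigl(\text{an integral combination of }\chi_F(R/P')\text{ with }\dim R/P'<i\bigr).$$
By induction the second term is $0$, so $\chi_F(R/P)=0$. For $i=0$ there are no lower terms. $\square$

### 4.3 Reduction of the Claim to $k=\overline{\mathbb F}_q$

**Step 6: spreading out.** The decomposition theorem that we shall quote lives over $\overline{\mathbb F}_q$, so we specialize. By standard limit arguments (EGA IV §§8, 9, 12) there are a finitely generated $\mathbb Z[1/\ell]$-algebra $A\subset k$ and models over $A$ of all the data. After replacing $A$ by a localization they have the following properties.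

- $\mathcal X\to\operatorname{Spec}A$ is projective with fibers of dimension $d$, and has a section $\sigma$ extending $x$.
- $\theta:\mathcal Z\to\operatorname{Spec}A$ is smooth projective with geometrically connected fibers of dimension $d$.
- $\mathcal Z\to\mathcal X$ is surjective. Indeed its image is closed; the complement is open, and its image in $\operatorname{Spec}A$ is constructible and misses the generic point, so a localization removes it.
- There is a bounded complex $\mathcal E_A$ of vector bundles on $\mathcal X$ that extends $\mathcal E$ and is exact off $\sigma$. Indeed the part of the support of its cohomology that lies outside $\sigma$ is locally closed, and its constructible image in $\operatorname{Spec}A$ misses the generic point. Bounded exact complexes of bundles are locally split and stay exact under base change, so the restriction of $\mathcal E_A$ to each geometric fiber is exact off $\sigma$.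

**Step 7: specialization.** The class $\mathrm{ch}_j$ of the pullback of $\mathcal E_A$ to $\mathcal Z$ gives a global section of $R^{2j}\theta_*\mathbb Q_\ell(j)$. Since $\theta$ is smooth and proper and $\ell$ is invertible on $A$, this sheaf is lisse and compatible with base change: its stalk at a geometric point is the cohomology of the geometric fiber. At the point $\operatorname{Spec}k\to\operatorname{Spec}A$ our section is $\mathrm{ch}_j(\pi^*\mathcal E)$. As $\operatorname{Spec}A$ is connected, a section of a lisse sheaf vanishes if it vanishes at one geometric point. Take a geometric point over a closed point of $\operatorname{Spec}A$; its residue field is finite. The geometric fiber $X$ of $\mathcal X$ there is the image of the smooth connected fiber $Z$, hence irreducible of dimension $d$. Replace $X$ by $X_{\mathrm{red}}$, through which $\pi$ factors as $Z$ is reduced. So in the Claim we may assume: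

> $k=\overline{\mathbb F}_q$; $\pi:Z\to X$ is defined over a finite field; $Z$ is smooth projective connected of dimension $d$; $X$ is projective integral of dimension $d$; $\pi$ is surjective, hence generically finite; $\mathcal E$ is a bounded complex of vector bundles on $X$ exact off the closed point $x$.

### 4.4 Decomposing $R\pi_*\overline{\mathbb Q}_\ell$

We recall what is needed about constructible complexes of $\overline{\mathbb Q}_\ell$-sheaves on varieties over $k=\overline{\mathbb F}_q$. Write $D^{\ge n}$ for complexes with cohomology sheaves in degrees $\ge n$ only, and ${}^pD^{\ge n}$ for the corresponding part of the perverse $t$-structure. On a point the two agree. Direct images $Rf_*$ preserve $D^{\ge n}$. For a closed immersion $i$, $i^!$ is left $t$-exact for the perverse $t$-structures, that is, it preserves ${}^pD^{\ge n}$. The dualizing complex $\omega_T$ of a variety $T$ lies in $D^{\ge-2\dim T}$. If $Z$ is smooth of dimension $d$, then $\omega_Z=\overline{\mathbb Q}_\ell[2d](d)$; and $i^!\omega_Z=\omega_T$ for a closed $i:T\to Z$.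

**Definition.** Let $W$ be an irreducible variety and $L$ an irreducible local system on a smooth dense open $j:V\to W$. Then $IC(W,L)=j_{!*}(L[\dim W])$. It does not change if $V$ is shrunk, and for the complement $i_D:D\to W$ of $V$ one has $i_D^!\,IC(W,L)\in{}^pD^{\ge1}(D)$. For $W\subset X$ closed, $IC(W,L)$ also denotes its extension by $0$ to $X$.

For example, let $X$ be a curve with a node $x$ and let $\nu:\tilde X\to X$ be its normalization. Then $IC(X,\overline{\mathbb Q}_\ell)=\nu_*\overline{\mathbb Q}_\ell[1]$. Check: its stalk at $x$ is in degree $-1$, and its $i_x^!$ is $\bigoplus\overline{\mathbb Q}_\ell(-1)[-1]$ over the two preimages of $x$, in degree $1$. In contrast $H^0_x(X,\overline{\mathbb Q}_\ell[1])=H^1_x(X,\overline{\mathbb Q}_\ell)$ has dimension $1$, because there are two branches. So local cohomology in low degrees can be nonzero for the constant sheaf on a singular $X$, but it vanishes for $IC$.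

Put $\mathcal K=R\pi_*\overline{\mathbb Q}_\ell[d]$. As $Z$ is smooth and $\pi$ is proper and defined over a finite field, $\mathcal K$ is pure. So by Beilinson–Bernstein–Deligne (*Faisceaux pervers*, 5.1.14, 5.3.8, 5.4.5), over $\overline{\mathbb F}_q$,
$$\mathcal K\cong\bigoplus_aIC(W_a,L_a)[n_a]\qquad\text{(a finite sum)}$$
with $W_a\subset X$ closed irreducible and $L_a$ an irreducible local system on a smooth dense open part of $W_a$. Let $\mathcal K_1$ be the sum of the terms with $W_a=X$ and $\mathcal K_2$ the sum of the others.

For the blow-up of $x\in\mathbb P^2$ this reads $\mathcal K=\overline{\mathbb Q}_\ell[2]\oplus i_{x*}\overline{\mathbb Q}_\ell(-1)$. The class $[D]$ of 4.1 lives in the second summand, while pullbacks from $X$ live in the first. The idea is that this happens always: *the constant sheaf does not map to $\mathcal K_2$, and $\mathcal K_1$ has no local cohomology at $x$ in low degrees.*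

**Step 8: if $W_a=X$, then $n_a=0$.** Over a dense open subset of $X$ the map $\pi$ is finite, so there $\mathcal K$ lies in degree $-d$ only. But $IC(X,L_a)[n_a]$ is generically $L_a[d+n_a]$, nonzero in degree $-d-n_a$.

**Step 9: $\operatorname{Hom}(\overline{\mathbb Q}_{\ell,X}[d],\mathcal K_2)=0$.** Let $P$ be a summand (shift included) with support $W\ne X$. Let $i:W\to X$ be the inclusion, $T=\pi^{-1}(W)$, $i':T\to Z$, and $\pi_T:T\to W$ the restriction of $\pi$. As $\pi$ is surjective, $T\ne Z$; as $Z$ is irreducible, $\dim T\le d-1$. By base change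
$$i^!\mathcal K=R\pi_{T*}\,i'^!\overline{\mathbb Q}_\ell[d].$$
Up to twist, $i'^!\overline{\mathbb Q}_\ell=\omega_T[-2d]$. Since $\omega_T\in D^{\ge-2(d-1)}$, we get $i'^!\overline{\mathbb Q}_\ell\in D^{\ge2}$, and $i^!\mathcal K\in D^{\ge2-d}$. Now $P=i_*i^!P$ because $P$ is supported on $W$, and $i^!P$ is a direct summand of $i^!\mathcal K$. So $P\in D^{\ge2-d}$, and
$$\operatorname{Hom}(\overline{\mathbb Q}_{\ell,X}[d],P)=H^{-d}(X,P)=0.$$

**Step 10: $H^m_x(X,\mathcal K_1)=0$ for $m\le0$.** By Step 8, $\mathcal K_1$ is a sum of terms $IC(X,L)=j_{!*}(L[d])$ with $j:V\to X$ dense open. As $d>0$ we may shrink $V$ so that $x\notin V$. With $D=X\setminus V$ we have $i_D^!IC(X,L)\in{}^pD^{\ge1}(D)$. The functor $i^!$ for $x\in D$ is left $t$-exact, and on a point perverse is standard. So $i_x^!IC(X,L)\in D^{\ge1}$, which is the assertion.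

**Step 11: proof of the Claim.** Adjunction gives a map $\overline{\mathbb Q}_{\ell,X}[d]\to\mathcal K=\mathcal K_1\oplus\mathcal K_2$. It induces the vertical maps of the commutative diagram
$$\begin{array}{ccc}H^{2j}_x(X,\overline{\mathbb Q}_\ell(j))&\longrightarrow&H^{2j}(X,\overline{\mathbb Q}_\ell(j))\\ \downarrow&&\downarrow{\scriptstyle\pi^*}\\ H^{2j-d}_x(X,\mathcal K(j))&\longrightarrow&H^{2j-d}(X,\mathcal K(j))=H^{2j}(Z,\overline{\mathbb Q}_\ell(j)).\end{array}$$
By Step 9 the $\mathcal K_2$-component of the adjunction map is $0$, so the left vertical map factors through $H^{2j-d}_x(X,\mathcal K_1(j))$. For $2j\le d$ this group is $0$ by Step 10. So the left vertical map is $0$. Since $\mathcal E$ is exact on $X\setminus x$, the class $\mathrm{ch}_j(\mathcal E)$ restricts to $0$ there, so it comes from $H^{2j}_x(X,\overline{\mathbb Q}_\ell(j))$. Going around the diagram, $\mathrm{ch}_j(\pi^*\mathcal E)=\pi^*\mathrm{ch}_j(\mathcal E)=0$. This proves the Claim and with it Proposition 1. $\blacksquare$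

## 5. From complete local rings to varieties: Artin approximation

Theorem B is about arbitrary local rings containing a field, and after completion there is no variety in sight. We approximate all data by algebraic data. The danger is that approximation may destroy exactness, equidimensionality or lengths; the data must be chosen so that these are controlled by finitely many equations. The first tool says that exactness is stable.

**Lemma 2.** Let $(S,\mathfrak m)$ be Noetherian local and $S^a\xrightarrow fS^b\xrightarrow gS^c$ exact. There is $\nu_0$ such that if $\nu\ge\nu_0$, $f'\equiv f$ and $g'\equiv g$ modulo $\mathfrak m^\nu$, and $g'f'=0$, then $(f',g')$ is exact.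

*Proof.* Put $\mathfrak m^s=S$ for $s\le0$. By Artin–Rees there is $r\ge0$ with
$$\mathfrak m^sS^c\cap\operatorname{im}g\subset g(\mathfrak m^{s-r}S^b),\qquad\mathfrak m^sS^b\cap\operatorname{im}f\subset f(\mathfrak m^{s-r}S^a)\qquad(s\ge0).$$
Take $\nu_0=r+1$. Let $z\in\ker g'\cap\mathfrak m^sS^b$. Then $gz=(g-g')z\in\mathfrak m^{s+\nu}S^c\cap\operatorname{im}g$, so $gz=gy$ with $y\in\mathfrak m^{s+\nu-r}S^b\subset\mathfrak m^{s+1}S^b$. Now $z-y\in\ker g\cap\mathfrak m^sS^b=\operatorname{im}f\cap\mathfrak m^sS^b$, so $z-y=fw$ with $w\in\mathfrak m^{\max(s-r,0)}S^a$. Then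
$$z-f'w=y+(f-f')w\in\mathfrak m^{s+1}S^b,$$
since $\nu+\max(s-r,0)\ge s+1$. Also $z-f'w\in\ker g'$, because $g'f'=0$. Iterating from $s=0$, we find $z\in\operatorname{im}f'+\mathfrak m^sS^b$ for all $s$, and Krull's intersection theorem gives $z\in\operatorname{im}f'$. $\square$

### 5.1 Reduction to a complete domain

Let $R,F,N$ be as in Theorem B. Completion changes neither $\chi_F(N)$ nor $\dim N$, so let $R$ be complete, with coefficient field $K$. By filtering, $N=R/\tilde P$ for a prime $\tilde P$. Choose a minimal prime $\mathfrak q\subset\tilde P$ and replace $R$ by $R/\mathfrak q$ and $F$ by $F\otimes R/\mathfrak q$ (property 2 in Section 2); by equidimensionality $\dim R/\mathfrak q=d$. So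
$$R=S/Q,\quad N=T=S/P,\quad S=K[[x_1,\dots,x_n]],\quad Q\subset P\text{ primes},\quad\dim S/Q=d,\quad i=\dim S/P,\quad 2i\le d.$$
Write $\mathfrak m=\mathfrak m_S$. Let $S_0$ be the henselization of $K[x_1,\dots,x_n]_{(x)}$; so $\hat S_0=S$. Its elements are power series algebraic over $K[x]$; for example $\sqrt{1+x_1}\in S_0$ if $\operatorname{char}K\ne2$. It is a regular local ring of dimension $n$, and $S$ is faithfully flat over it.

### 5.2 The data and their relations

We list matrices over $S$, each family with the polynomial relations that it satisfies.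

- (a) The minimal free resolution $G:0\to G_s\to\dots\to G_0=S$ of $S/Q$, with maps $g_j:G_j\to G_{j-1}$ and $g_1=(q_1,\dots,q_a)$. Relations: $g_jg_{j+1}=0$. As $S/Q$ is a domain of dimension $d\ge1$, its depth is $\ge1$, so $s\le n-1$ by Auslander–Buchsbaum.
- (b) Generators $b=(b_1,\dots,b_{s'})$ of $P$. Relations: $q_l=\sum_uc_{lu}b_u$.
- (c) Matrices $D_j$ lifting the differentials of $F$. Relations: $D_jD_{j+1}=\sum_lq_lM_{j,l}$.
- (d) Homotopies. By property 3 in Section 2 there is $t$ such that each $x_v^t$ is null-homotopic on $F$. Relations: $x_v^t\cdot1-D_{j+1}h_{v,j}-h_{v,j-1}D_j=\sum_lq_lM'_{v,j,l}$.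
- (e) For each $j$ an exact sequence
$$S^{u_j}\xrightarrow{E_j}S^{f_j}\oplus S^{s'f_{j-1}}\xrightarrow{(D_j,\,b)}S^{f_{j-1}},$$
where $b$ also denotes the map $S^{s'f_{j-1}}\to S^{f_{j-1}}$ with image $PS^{f_{j-1}}$; and, with $E_j^1:S^{u_j}\to S^{f_j}$ the first component of $E_j$, an exact sequence
$$S^{v_j}\xrightarrow{V_j}S^{u_j}\oplus S^{f_{j+1}}\oplus S^{s'f_j}\xrightarrow{(E_j^1,\,-D_{j+1},\,-b)}S^{f_j}.$$
Relations: the two compositions are $0$.

The point of (e) is to express homology as one cokernel. By exactness $\operatorname{im}E_j^1=\{y\in S^{f_j}:D_jy\in PS^{f_{j-1}}\}$. It contains $\operatorname{im}D_{j+1}+PS^{f_j}$, because $D_jD_{j+1}$ has entries in $Q\subset P$. If $V_j^1:S^{v_j}\to S^{u_j}$ is the first component of $V_j$, then $\operatorname{im}V_j^1=(E_j^1)^{-1}(\operatorname{im}D_{j+1}+PS^{f_j})$. Hence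
$$H_j(F\otimes T)=\operatorname{im}E_j^1/(\operatorname{im}D_{j+1}+PS^{f_j})\cong\operatorname{coker}(V_j^1).\tag{5}$$

All relations together are finitely many polynomial equations over $S_0$ in the entries of the matrices. By Artin's approximation theorem (*Algebraic approximation of structures over complete local rings*, Thm 1.10), for every $\nu$ there are solutions over $S_0$, denoted by primes, congruent to the given ones modulo $\mathfrak m^\nu$. Let $\nu\gg0$; we impose finitely many conditions on $\nu$. Put $Q'=(q'_1,\dots,q_a')$ and $P'=(b'_1,\dots,b'_{s'})$, proper ideals of $S_0$ with $Q'\subset P'$ by (b), and $R'=S_0/Q'$, $T'=S_0/P'$.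

### 5.3 What survives approximation

**Step 1: upper bounds for dimensions persist.** Let $\mathfrak a=(\alpha_1,\alpha_2,\dots)\subset S$ be a finitely generated ideal with $\dim S/\mathfrak a\le e$, $e\ge0$. Then $\mathfrak a+(z_1,\dots,z_e)\supset\mathfrak m^{\tau}$ for some $z_1,\dots,z_e\in\mathfrak m$ and some $\tau$. Let $\mathfrak a'=(\alpha_1',\alpha_2',\dots)$ with $\alpha_u'\equiv\alpha_u$ modulo $\mathfrak m^{\tau+1}$. Then $\mathfrak m^\tau\subset\mathfrak a'+(z)+\mathfrak m^{\tau+1}$, so $\mathfrak a'+(z)\supset\mathfrak m^\tau$ by Nakayama, and $\dim S/\mathfrak a'\le e$. In particular $\dim S_0/Q'\le d$ and $\dim S_0/P'\le i$.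

**Step 2: a criterion for projective dimension in terms of minors.** Lower bounds for dimensions are not automatic, and we need $R'$ equidimensional. For this we use (a). By Lemma 2 over $S$ and faithful flatness, $G'$ is a free resolution of $S_0/Q'$. Let $r_j=\sum_{l\ge j}(-1)^{l-j}\operatorname{rank}G_l$, the same numbers for $G$ and $G'$. For a finite free resolution $(G,g)$ of a module $M$ over a domain and $j\ge1$, $r_j$ is the rank of $g_j$, and
$$\operatorname{pd}M_{\mathfrak p}<j\iff(\operatorname{coker}g_j)_{\mathfrak p}\text{ is free}\iff I_{r_j}(g_j)\not\subset\mathfrak p\tag{6}$$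
(Bruns–Herzog, §1.4), where $I_r$ denotes the ideal of $r$-minors; $I_{r_j}(g_j)$ is the unit ideal if $j>s$. The first equivalence holds because $\operatorname{coker}g_j$ is the $(j-1)$-st syzygy of $M$ in $G$. For the second, if an $r_j$-minor of $g_j$ is a unit at $\mathfrak p$, then row and column operations bring $g_j$ to the form $1_{r_j}\oplus g''$, and $g''=0$ because the rank is $r_j$; so the cokernel is free. Conversely, if the cokernel is free at $\mathfrak p$, then the image of $g_j$ is a direct summand of rank $r_j$, so $g_j$ has rank $r_j$ over the residue field of $\mathfrak p$.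

**Step 3: heights for $G$.** We show $\operatorname{ht}I_{r_j}(g_j)\ge j+1$ for $n-d<j\le s$. Let $\mathfrak p\supset I_{r_j}(g_j)$. By (6), $j\le\operatorname{pd}(S/Q)_{\mathfrak p}\le\operatorname{ht}\mathfrak p$. Suppose $\operatorname{ht}\mathfrak p=j$. Then $\operatorname{pd}(S/Q)_{\mathfrak p}=\operatorname{ht}\mathfrak p$, so $\operatorname{depth}(S/Q)_{\mathfrak p}=0$ by Auslander–Buchsbaum. A domain of depth $0$ is a field, so $\mathfrak p=Q$, which has height $n-d<j$, a contradiction. So $\dim S/I_{r_j}(g_j)\le n-j-1$, where $n-j-1\ge0$ as $j\le s\le n-1$. By Step 1 this persists: $\operatorname{ht}I_{r_j}(g_j')\ge j+1$ for $n-d<j\le s$.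

**Step 4: $R'$ is equidimensional of dimension $d$.** Let $\mathfrak q'$ be a minimal prime of $Q'$ and $h=\operatorname{ht}\mathfrak q'$. As $\dim S_0/Q'\le d$, we have $h\ge n-d$. Suppose $h>n-d$. The module $(S_0/Q')_{\mathfrak q'}$ is nonzero of finite length over a regular local ring of dimension $h$, so its projective dimension is $h$. Hence $h\le s$, and $I_{r_h}(g'_h)\subset\mathfrak q'$ by (6). This contradicts Step 3, by which this ideal has height $\ge h+1$. So $h=n-d$ and $\dim S_0/\mathfrak q'=d$.

**Step 5: $F'$ is small over $R'$.** Let $F'$ have the differentials $D'_j$ modulo $Q'$. It is a complex by (c), and by (d) each $x_v^t$ is null-homotopic on it, so its homology has finite length.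

**Step 6: $\chi_{F'}(T')=\chi_F(T)$.** By Lemma 2 and faithful flatness the primed sequences (e) are exact. Also $D'_jD'_{j+1}$ has entries in $Q'\subset P'$. So (5) holds for the primed data. The module $\operatorname{coker}V_j^1$ has finite length, so $\operatorname{im}V_j^1\supset\mathfrak m^\tau S^{u_j}$ for some $\tau$. For $\nu>\tau$ we have $\mathfrak m^\tau S^{u_j}\subset\operatorname{im}V_j'^1+\mathfrak m^{\tau+1}S^{u_j}$, and Nakayama gives $\operatorname{im}V_j'^1\supset\mathfrak m^\tau S^{u_j}$ over $S$. The two images contain $\mathfrak m^\tau S^{u_j}$ and agree modulo $\mathfrak m^\tau$, so they coincide over $S$. Thus $H_j(F'\otimes T')$ and $H_j(F\otimes T)$ have the same length for every $j$.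

### 5.4 Descent to a variety and end of the proof of Theorem B

**Step 7: from the henselization to a scheme of finite type.** $S_0$ is the filtered colimit of étale neighborhoods $(B,b)$ of the origin of $\mathbb A^n_K$ with residue field $K$ at $b$. All data and relations descend to some $B$. This gives an ideal $Q_B$, the ring $R''=(B/Q_B)_b$, whose henselization is $R'$, a complex $F''$ over $R''$ and a module $T''=R''/P''$. The map $R''\to R'$ is flat and local, $\mathfrak m''R'=\mathfrak m'$, and the residue extension is trivial. So lengths are preserved: $F''$ is small, $\chi_{F''}(T'')=\chi_{F'}(T')$ and $\dim T''=\dim T'\le i$.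

**Step 8: $R''$ is equidimensional of dimension $d$.** Let $\mathfrak q''\subset R''$ be a minimal prime. By flatness $\dim R'/\mathfrak q''R'=\dim R''/\mathfrak q''$. Choose $\mathfrak q'$ minimal over $\mathfrak q''R'$ with $\dim R'/\mathfrak q'=\dim R'/\mathfrak q''R'$. By going-down $\mathfrak q'\cap R''=\mathfrak q''$. If $\mathfrak q_1\subset\mathfrak q'$ is prime, then $\mathfrak q_1\cap R''\subset\mathfrak q''$, so $\mathfrak q_1\cap R''=\mathfrak q''$ and $\mathfrak q_1\supset\mathfrak q''R'$, whence $\mathfrak q_1=\mathfrak q'$. So $\mathfrak q'$ is a minimal prime of $R'$, and $\dim R''/\mathfrak q''=\dim R'/\mathfrak q'=d$ by Step 4.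

**Step 9: base change to an algebraically closed field.** Let $k=\overline K$. As $b$ is $K$-rational, there is exactly one point $\bar b$ above it. The local ring $R'''$ of $\operatorname{Spec}(B/Q_B)_k$ at $\bar b$ is flat over $R''$ with $\mathfrak m''R'''=\mathfrak m'''$. So lengths and smallness are preserved, and with $F'''$, $T'''$ the base changes, $\chi_{F'''}(T''')=\chi_{F''}(T'')$ and $\dim T'''=\dim T''\le i$. By going-down, a component of $\operatorname{Spec}(B/Q_B)_k$ through $\bar b$ is a component of the base change of a component of $\operatorname{Spec}B/Q_B$ through $b$. By Step 8 the latter is an integral variety of dimension $d$, and its base change is equidimensional of dimension $d$.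

**Step 10: applying Proposition 1.** Filter $T'''$ with quotients $R'''/\mathfrak P$ with $\dim R'''/\mathfrak P\le i\le d/2$. Each $\mathfrak P$ contains a minimal prime $\mathfrak q'''$, and by Step 9 $R'''/\mathfrak q'''$ is the local ring at a closed point of an integral $k$-variety of dimension $d$. Proposition 1, applied to $R'''/\mathfrak q'''$ and $F'''\otimes R'''/\mathfrak q'''$, gives $\chi_{F'''}(R'''/\mathfrak P)=0$. Hence $\chi_F(T)=\chi_{F'''}(T''')=0$. This proves Theorem B, and by Section 2 also Theorems C and A. $\blacksquare$

## 6. Quadric cones: the bound $d/2$ is optimal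

We prove Theorem D. Section 3 tells us where to look: at a cone over a variety with a nonzero class in the middle degree that is killed by $h$. An even-dimensional quadric has two families of maximal linear subspaces, and their difference is such a class.

Put $m=d-i\ge1$ and $e=d-2m-1=2i-d-1\ge0$. Let
$$S=k[x_0,\dots,x_m,y_0,\dots,y_m,t_1,\dots,t_e]_{(x,y,t)},\qquad R_0=S/(\textstyle\sum x_uy_u),\qquad N=R_0/(x_0,\dots,x_m).$$
Then $R_0$ is a Cohen–Macaulay domain of dimension $d$, and $N$ is regular of dimension $m+1+e=i$. The smallest case is $d=3$, $i=2$: $R_0$ is the local ring of $x_0y_0+x_1y_1=0$ at the origin.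

### 6.1 A small complex $F$ over $R_0$ with $\chi_F(N)\ne0$

**Step 1: reduction to $e=0$.** If $F$ works for $e=0$, extend it to $R_0$ and take $F\otimes K(t_1,\dots,t_e)$. Its homology is killed by powers of the $x_u,y_u$ and by the $t_u$, so it is small, and it has the same value of $\chi$, as $t$ is a regular sequence on $N$. So let $e=0$, $d=2m+1$, $i=m+1$.

**Step 2: the blow-up of the vertex in $K$-theory.** Let $C=k[x,y]/(\sum x_uy_u)$ and let $X=\operatorname{Proj}C$, a smooth quadric of dimension $2m$ (in every characteristic, since the partial derivatives of the equation are the coordinates). As in Section 3 let $q:Z=\operatorname{Spec}_X\bigoplus_{n\ge0}\mathcal O_X(n)\to X$, let $\pi:Z\to\operatorname{Spec}C$ be the blow-up of the vertex $0$, and $\iota:X\to Z$ the zero section, which is the exceptional fiber. Put $U=\operatorname{Spec}C\setminus0=Z\setminus X$.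

Let $K_0(\operatorname{Spec}C\text{ on }0)$ be the Grothendieck group of perfect complexes with cohomology supported at $0$ (for instance a Koszul complex on parameters), and similarly $K_0(Z\text{ on }X)$. Thomason–Trobaugh localization (Thms 5.1, 7.4) gives maps $\partial:K_1(U)\to K_0(\operatorname{Spec}C\text{ on }0)$ and, by naturality, $\partial'=L\pi^*\partial:K_1(U)\to K_0(Z\text{ on }X)$, with
$$\operatorname{im}\partial'=\ker\bigl(K_0(Z\text{ on }X)\to K_0(Z)\bigr).\tag{7}$$
As $Z$ and $X$ are regular, $K_0(Z\text{ on }X)=\iota_*K_0(X)$, and $\iota^*:K_0(Z)\cong K_0(X)$ with inverse $q^*$. The composite $\iota^*\iota_*$ is multiplication by $1-[\mathcal O(1)]$, by the computation of (4). So $\iota_*\alpha$ is in the image of $\partial'$ as soon as $\alpha(1-[\mathcal O(1)])=0$.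

**Step 3: the class $\alpha$.** Let $\Lambda=\{x_0=\dots=x_m=0\}$ and $\Lambda'=\{x_0=\dots=x_{m-1}=y_m=0\}$. Both are isomorphic to $\mathbb P^m$ and contained in $X$, and $H=\Lambda\cap\Lambda'$ is a hyperplane in each. So
$$[\mathcal O_\Lambda](1-[\mathcal O(-1)])=[\mathcal O_H]=[\mathcal O_{\Lambda'}](1-[\mathcal O(-1)]).$$
Hence $\alpha=[\mathcal O_\Lambda]-[\mathcal O_{\Lambda'}]$ satisfies $\alpha(1-[\mathcal O(-1)])=0$, and, multiplying by $-[\mathcal O(1)]$, $\alpha(1-[\mathcal O(1)])=0$. By Step 2, $\iota_*\alpha$ maps to $0$ in $K_0(Z)$, and by (7) there is an element of $K_0(\operatorname{Spec}C\text{ on }0)$ whose pullback is $\iota_*\alpha$. Every element of this group is the class of a complex: sums are direct sums, and negatives are shifts. So there is a perfect complex $F$ on $\operatorname{Spec}C$, supported at $0$, with $[L\pi^*F]=\iota_*\alpha$ in $K_0(Z\text{ on }X)$. Localized at the vertex it is a small complex.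

**Step 4: the value of $\chi_F(N)$.** Let $\tilde N=q^{-1}(\Lambda)$. Since $H^b(\tilde N,\mathcal O)=\bigoplus_{n\ge0}H^b(\mathbb P^m,\mathcal O(n))$ is $0$ for $b>0$ and is $k[y_0,\dots,y_m]$ for $b=0$, we have $R\pi_*\mathcal O_{\tilde N}=C/(x)$. By the projection formulas for $\pi$ and $\iota$, and $\mathcal O_{\tilde N}=q^*\mathcal O_\Lambda$,
$$\chi_F(N)=\chi(Z,L\pi^*F\otimes^L\mathcal O_{\tilde N})=\chi(Z,\iota_*\alpha\otimes^Lq^*\mathcal O_\Lambda)=\chi(X,\alpha\otimes^L\mathcal O_\Lambda)=\deg([\Lambda]^2-[\Lambda][\Lambda']).$$
The last step is Riemann–Roch, as $\mathrm{ch}(\mathcal O_\Lambda)=[\Lambda]+{}$higher codimension, likewise for $\Lambda'$, and $2\operatorname{codim}\Lambda=2m=\dim X$. The section $x_0=\dots=x_{m-1}=0$ of $X$ is $\{x_my_m=0\}\subset\mathbb P^{m+1}$, that is, $\Lambda\cup\Lambda'$, reduced. So $[\Lambda]+[\Lambda']=h^m$ with $h$ the hyperplane class, and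
$$\deg([\Lambda]^2+[\Lambda][\Lambda'])=\deg(h^m[\Lambda])=1.$$
Hence $\chi_F(N)$ is odd, so nonzero. For $m=1$, $X=\mathbb P^1\times\mathbb P^1$ and $\Lambda,\Lambda'$ are lines of different rulings, so $\chi_F(N)=0-1=-1$. In particular Theorem B fails for every $i$ with $d/2<i<d$.

### 6.2 From complexes to modules

For a module $M$ of finite length and finite projective dimension let $\chi_M=\chi_{F_M}$, where $F_M$ is a finite free resolution. *There is an $R_0$-module $M$ of finite length and finite projective dimension with $\chi_M(N)\ne0$.*

**Step 5: shortening the complex.** We want a complex in degrees $0,\dots,d$ only, because there the acyclicity lemma applies. Shift $F$ to live in degrees $0,\dots,s$, with differential $D$. If $s\le d$ there is nothing to do. Otherwise choose, by property 3 in Section 2, a system of parameters $a=(a_1,\dots,a_d)$ with $a_u=Dh_u+h_uD$ on $F$ for homotopies $h_u$. The cone $F\otimes K(a_u)$ of $a_u$ has differential $(f,f')\mapsto(Df+a_uf',-Df')$. The map $(f,f')\mapsto f+h_uf'$ to $F$ is a chain map: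
$$Df+a_uf'-h_uDf'=Df+Dh_uf'=D(f+h_uf').$$
It is the identity on $F$. Composing such maps for $u=1,\dots,d$ we get a chain map $K(a)\otimes F\to F$ that is the identity on $K_0\otimes F=F$. Now $F_0$, in degree $0$, is a subcomplex of $F$. Restricting, we get a chain map $K(a)\otimes F_0\to F$ that is the identity in degree $0$.

In its cone the summand $K_0\otimes F_0=F_0$ in degree $1$ maps isomorphically to $F_0$ in degree $0$. Cancelling this contractible piece leaves a small complex in degrees $1,\dots,\max(s,d+1)$ with Euler characteristic $\chi_F-f_0\chi_{K(a)}$, where $f_0=\operatorname{rank}F_0$. After a shift it lives in degrees $0,\dots,\max(s-1,d)$. Repeating, with new systems of parameters, we reach a small complex $F'$ in degrees $0,\dots,d$ with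
$$\chi_{F'}=\pm\chi_F+\sum(\text{integer multiples of }\chi_{K(a)}\text{ for systems of parameters }a).$$

**Step 6: the module.** By the acyclicity lemma ($\operatorname{depth}R_0=d$), $F'$ resolves a module $M$ of finite length. As $\dim N<d$, property 5 in Section 2 gives $\chi_{K(a)}(N)=0$. So $\chi_M(N)=\pm\chi_F(N)\ne0$.

### 6.3 From modules to ideals

*Let $M$ be as in 6.2. There is an $\mathfrak m$-primary ideal $I_0\subset R_0$ of finite projective dimension with $\chi_{R_0/I_0}(N)=\chi_M(N)$.*

**Step 7: monomials in parameters.** Write $M=R_0^r/L$ and let $a_1,\dots,a_d$ be a system of parameters in $\operatorname{ann}M$; so $(a)R_0^r\subset L$. Note $d\ge2m+1\ge3$. Put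
$$J=(a_1^{r+1},a_2^{r+1},a_3,\dots,a_d),\qquad c_u=a_1^ua_2^{r+1-u}\quad(1\le u\le r),$$
$$\mathfrak c=J+(c_1,\dots,c_r)=(a_1,a_2)^{r+1}+(a_3,\dots,a_d),$$
and let $c:R_0^r\to R_0$ be $s\mapsto\sum s_uc_u$. We claim
$$c^{-1}(J)\subset(a)R_0^r\subset L.\tag{8}$$
As $a$ is a regular sequence, the map $k[Y_1,\dots,Y_d]\to R_0$, $Y_u\mapsto a_u$, is flat: it factors through $k[Y]_{(Y)}$, where $\operatorname{Tor}_1(k,R_0)=H_1(a;R_0)=0$, and the local criterion applies. So $c^{-1}(J)$ is generated by the corresponding module over $k[Y]$, with $c_u=Y_1^uY_2^{r+1-u}$ and $J=(Y_1^{r+1},Y_2^{r+1},Y_3,\dots,Y_d)$. Syzygies of monomials are generated by those between pairs. A pair $c_u,c_v$ with $u<v$ gives the syzygy with coefficients $Y_1^{v-u}$ and $-Y_2^{v-u}$ in positions $u,v$. A pair consisting of $c_u$ and a generator of $J$ gives a monomial $\mu$ in position $u$ with $\mu c_u\in J$. As $c_u\notin J$ (both its exponents are $\le r$), $\mu\in(Y_1,\dots,Y_d)$. So all generators have coefficients in $(Y)$, which proves (8).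

**Step 8: the exact sequence.** Consider the map $R_0^r\to M\oplus R_0/J$, $s\mapsto(\bar s,c(s))$. By (8) its kernel is $L\cap c^{-1}(J)=c^{-1}(J)$, so its image is $\cong\mathfrak c/J$. Its cokernel is $R_0/(J+c(L))$, via $(\bar s,z)\mapsto z-c(s)$. So we get
$$0\to\mathfrak c/J\to M\oplus R_0/J\to R_0/I_0\to0,\qquad I_0=J+c(L).$$
By flat base change from $k[Y]$ the modules $R_0/J$ and $R_0/\mathfrak c$ have finite projective dimension. Hence so do $\mathfrak c/J$ and $R_0/I_0$. By additivity
$$\chi_{R_0/I_0}=\chi_M+\chi_{R_0/J}-\chi_{\mathfrak c/J}=\chi_M+\chi_{R_0/\mathfrak c}.$$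
The base change of a filtration of the corresponding quotient of $k[Y]$ with quotients $k$ is a filtration of $R_0/\mathfrak c$ with quotients $R_0/(a)$. So $\chi_{R_0/\mathfrak c}(N)$ is a multiple of $\chi_{K(a)}(N)=0$, and $\chi_{R_0/I_0}(N)=\chi_M(N)\ne0$. In particular $I_0$ is proper; as it contains $J$, it is $\mathfrak m$-primary.

### 6.4 The ring $R$ and end of the proof of Theorem D

Let $F_0$ now denote the minimal free resolution of $R_0/I_0$, of length $d$. If we took $R=R_0$ and $I=I_0$, then $[R_0]$ would see only $p^{dn}$ (Step 11). We build a ring whose class involves $[N]$.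

**Definition.** The *idealization* $R_0\ltimes M$ of a module $M$ is $R_0\oplus M$ with multiplication $(r,\mu)(r',\mu')=(rr',r\mu'+r'\mu)$. For example $R_0\ltimes R_0=R_0[\varepsilon]/(\varepsilon^2)$.

**Step 9: the ring and the ideal.** Let $M_w$ be the $w$-th syzygy of $N$ with $w\ge d$. It is maximal Cohen–Macaulay or $0$, and $[M_w]=\rho[R_0]+(-1)^w[N]$ in $G_0(R_0)$ for some $\rho\in\mathbb Z$. Let $R=R_0\ltimes M_w$, a local ring finite over $R_0$ with residue field $k$. It is a maximal Cohen–Macaulay $R_0$-module, so it is Cohen–Macaulay of dimension $d$. Let $I=I_0R$. For every $n\ge0$, $F_0^{(n)}$ resolves $R_0/I_0^{[p^n]}$, and $F_0^{(n)}\otimes_{R_0}M_w$ is acyclic in positive degrees, both by the acyclicity lemma. For $n=0$ this shows that $F_0\otimes_{R_0}R$ resolves $R/I$, so $\operatorname{pd}_RR/I<\infty$; and $R/I=R_0/I_0\oplus M_w/I_0M_w$ has finite length, so $I$ is primary to the maximal ideal.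

**Step 10: the length.** We have $I^{[p^n]}=I_0^{[p^n]}R$, and (2) holds over $R_0$, which is $F$-finite with perfect residue field. So
$$\ell_R(R/I^{[p^n]})=\chi_{F_0^{(n)}}(R_0)+\chi_{F_0^{(n)}}(M_w)=(1+\rho)\,\chi_{F_0}(\varphi_*^nR_0)+(-1)^w\chi_{F_0}(\varphi_*^nN).$$

**Step 11: Frobenius on $N$ and on $R_0$.** $N$ is the localization of a polynomial ring in $i$ variables over the perfect field $k$ at the origin, so $\varphi_*^nN\cong N^{p^{in}}$. Also $\varphi_*[R_0]=p^d[R_0]$ in $G_0(R_0)_{\mathbb Q}$. To see this, put $f=\sum x_uy_u$. As $S$ is regular of dimension $d+1$, $\varphi_*S$ is $S$-free of rank $p^{d+1}$, so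
$$\varphi_*(S/f^p)=\varphi_*S\otimes_SS/f\cong R_0^{p^{d+1}}.$$
On the other hand $S/f^p$ has a filtration with $p$ quotients $f^uS/f^{u+1}S\cong S/f$. Applying $\varphi_*$ gives a filtration of the $R_0$-module $\varphi_*(S/f^p)$ with $p$ quotients $\varphi_*R_0$. So $p\,\varphi_*[R_0]=p^{d+1}[R_0]$.

**Step 12: conclusion.** Putting this together, for all $n\ge0$,
$$\ell_R(R/I^{[p^n]})=(1+\rho)\,\chi_{F_0}(R_0)\,p^{dn}+(-1)^w\chi_{F_0}(N)\,p^{in},\qquad\chi_{F_0}(N)\ne0,$$
and the parity of $w\ge d$ can be chosen so that $\beta_i=(-1)^w\chi_{F_0}(N)$ has either sign. This proves Theorem D. $\blacksquare$
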